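\title{Double points of the slices of a Brownian sheet\\ in dimensions four and five}

\begin{abstract}
Let $B$ be a two-parameter Brownian sheet in $\mathbb R^d$, and for $s>0$ let $\mathcal Y_d(s)$ be the set of pairs $t_1\ne t_2$ with $B(s,t_1)=B(s,t_2)$. We prove that for $d\ge4$, almost surely, $\mathcal Y_d(s)$ has Hausdorff and packing dimension zero for all $s>0$ simultaneously; away from the diagonal it is covered by $O(n^5)$ dyadic squares of side $2^{-n}$. For $d\in\{4,5\}$ this answers a question of Khoshnevisan. We also show that, simultaneously for all $s>0$, the set $\mathcal Y_d(s)$ is empty for $d\ge6$, contains at most one unordered pair for $d=5$, and is the graph of an involution for $d=4$. Slices with double points do occur: for $d=5$ on a set of $s$ of dimension at least $\frac12$, and for $d=4$ a set of $s$ of dimension $1$ carries infinitely many double points.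
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Double points of slices}
A Brownian sheet in $\mathbb R^d$ is a centered Gaussian process $B=\{B(s,t)\}_{s,t\ge0}$ with coordinates $B_1,\dots,B_d$ and
\[
\operatorname{Cov}\big(B_i(s,t),B_j(u,v)\big)=\min(s,u)\,\min(t,v)\,\delta_{ij};
\]
we always take a continuous version. The \emph{slice} along $s>0$ is the process $t\mapsto B(s,t)$, which has the law of $\sqrt s$ times a standard Brownian motion in $\mathbb R^d$. The sheet is thus a continuously evolving family of Brownian paths. A property that holds almost surely for each fixed slice may still fail for some random $s$, because the exceptional null set depends on $s$. We study this phenomenon for the set of double points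
\[
\mathcal Y_d(s)=\big\{(t_1,t_2)\in\mathbb R_+^2:\ t_1\ne t_2,\ B(s,t_1)=B(s,t_2)\big\},
\]
from which the trivial diagonal is excluded. Write $\dim_{\mathrm H}$ for Hausdorff dimension, with $\dim_{\mathrm H}\varnothing=0$. The following question comes from Khoshnevisan~\cite{Kh}.

\medskip
\noindent\emph{Question.} Let $d\in\{4,5\}$. Is it true that, outside a single null set, $\dim_{\mathrm H}\mathcal Y_d(s)=0$ for all $s>0$?
\medskip

The answer is yes.

\subsection{Counting parameters}\label{sec:count}
The following count is only a guide, but it predicts every result below. Consider a Gaussian field built from $B$, with $N$ parameters and values in $\mathbb R^D$, for example $(s,t_1,t_2)\mapsto B(s,t_2)-B(s,t_1)$ with $N=3$, $D=d$. Cut a box of parameters into cubes of side $\varepsilon$. Over one cube the field moves by about $\sqrt\varepsilon$, so the cube can contain a zero only if the value at a corner is within about $\sqrt\varepsilon$ of the origin, which has probability about $\varepsilon^{D/2}$. The expected number of such cubes is about $\varepsilon^{-(N-D/2)}$.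 One expects zeros when the \emph{excess} $N-D/2$ is positive and none when it is negative; excess zero is the critical case.

For double points of one fixed slice the excess is $2-d/2$; with $s$ free it is $3-d/2$. So $d=4,5$ are the dimensions in which a fixed slice has no positive excess while exceptional slices should have double points. To see how many, ask for $\nu$ disjoint double points on the same slice. Then $N=1+2\nu$, $D=\nu d$, and the excess is
\[
1-\nu\,\frac{d-4}{2}.
\]
For $d=5$ this is $\frac12$ when $\nu=1$ and $0$ when $\nu=2$: one double point should occur on a set of $s$ of dimension $\frac12$, and two double points are critical. For $d=4$ the excess is $1$ for every $\nu$, so the count puts no bound on the number of double points of an exceptional slice, and the excess $3-d/2=1$ of the set of all triples $(s,t_1,t_2)$ leaves room for a slice that carries a set of positive dimension.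

The reason to guess dimension zero all the same is this. At resolution $\varepsilon$ there are only about $1/\varepsilon$ distinguishable slices, so exceptional slices can realize only those events that have probability at least about $\varepsilon$ for a fixed slice. If each further approximate double point costs a constant factor in probability, then $\nu$ of them cost $e^{-c\nu}$, and $\nu$ is at most of order $\log(1/\varepsilon)$. The proof of Theorem~\ref{thm:main} makes this rigorous at the price of four more logarithms.

\subsection{Results}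

\begin{theorem}\label{thm:main}
Let $d\ge4$. Almost surely, for every $s>0$ and all rationals $0<a<b<T$ there is $C<\infty$ such that for all large $n$ the set $\mathcal Y_d(s)\cap([0,a]\times[b,T])$ is covered by at most $Cn^5$ half-open dyadic squares of side $2^{-n}$. Consequently, almost surely, for all $s>0$: $\dim_{\mathrm H}\mathcal Y_d(s)=0$, the packing dimension of $\mathcal Y_d(s)$ is $0$, and $\mathcal H^\varphi(\mathcal Y_d(s))=0$ for $\varphi(x)=(\log\frac1x)^{-\beta}$, $\beta>5$.
\end{theorem}

This answers the question, and its proof in Section~\ref{sec:main} does not use the results that follow. The next theorem says that a system of linear equations in the values of one slice has no solution when its excess $1+m-kd/2$ is at most zero, the critical case included.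

\begin{theorem}\label{thm:linear}
Let $A=(A_{lj})$ be a real $k\times m$ matrix of rank $k$, and let $1+m\le kd/2$. Almost surely there are no $s>0$ and $0<t_1<\dots<t_m$ with $\sum_{j=1}^mA_{lj}B(s,t_j)=0$ for all $l=1,\dots,k$.
\end{theorem}

\begin{corollary}\label{cor:structure}
Almost surely, the following hold for all $s>0$ simultaneously.
\begin{itemize}
\item[(a)] If $d\ge6$, then $\mathcal Y_d(s)=\varnothing$.
\item[(b)] If $d=5$, then $\#\mathcal Y_5(s)\in\{0,2\}$; that is, there is at most one unordered pair $\{t_1,t_2\}$.
\item[(c)] If $d=4$, the slice has no triple points and does not return to $0$. So $\mathcal Y_4(s)$ is the graph of a fixed-point-free involution on a (possibly empty) subset of $(0,\infty)$.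
\end{itemize}
\end{corollary}

\begin{theorem}\label{thm:sharp}
Almost surely, $\{s\in[1,2]:\#\mathcal Y_5(s)=2\}$ has Hausdorff dimension at least $\frac12$. Almost surely, $\{s\in[1,2]:\mathcal Y_4(s)\cap[0,1]^2\text{ is infinite}\}$ has Hausdorff dimension $1$.
\end{theorem}

For $d\ge5$ Corollary~\ref{cor:structure} gives more than dimension zero. For $d=4$ Theorem~\ref{thm:sharp} shows that ``dimension zero'' cannot be improved to ``finite''.

Throughout, $C$ and $c$ are positive constants that may change from line to line; they never depend on $n$, on grid points or on cubes. We write $|\cdot|$ for the Euclidean norm and for Lebesgue measure, and $N(0,\Sigma)$ for the centered Gaussian law with covariance $\Sigma$.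

\section{White noise, dimensions and the modulus of continuity}\label{sec:prelim}

\subsection{White noise}
The white noise of $B$ is the centered Gaussian family $W(E)\in\mathbb R^d$, indexed by Borel sets $E\subset\mathbb R_+^2$ of finite area, with $\operatorname{Cov}(W_i(E),W_j(F))=\delta_{ij}|E\cap F|$ and $B(s,t)=W([0,s]\times[0,t])$. It is additive up to null events, it does not see Lebesgue-null sets, and the families $\{W(E):E\subset S\}$ are independent for sets $S$ whose pairwise intersections are null. A computation of covariances gives the scaling rule: for $s_0,t_0\ge0$ and $\sigma,\tau>0$,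
\begin{equation}\label{eq:scaling}
(x,y)\mapsto(\sigma\tau)^{-1/2}\,W\big([s_0,s_0+\sigma x]\times[t_0,t_0+\tau y]\big)\quad\text{is a Brownian sheet.}
\end{equation}
The noise of a rectangle is an alternating sum of the values of $B$ at its four corners, and we always use this continuous version.

\subsection{Dimensions}\label{sec:dim}
For a gauge $\varphi$, increasing near $0$ with $\varphi(0)=\varphi(0+)=0$, the Hausdorff measure is $\mathcal H^\varphi(F)=\lim_{\delta\downarrow0}\inf\sum_i\varphi(\operatorname{diam}F_i)$, the infimum over countable covers of $F$ by sets $F_i$ of diameter at most $\delta$. It is countably subadditive. If $F$ is bounded and meets $\mathcal N_n(F)$ dyadic squares of side $2^{-n}$, its upper box dimension is $\limsup_n n^{-1}\log_2\mathcal N_n(F)$. Packing dimension equals the infimum of $\sup_i(\text{upper box dimension of }F_i)$ over countable covers of $F$ by bounded sets $F_i$, and it is at least $\dim_{\mathrm H}F$. In particular a countable union of sets of upper box dimension $0$ has packing and Hausdorff dimension $0$. For lower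 bounds we use Frostman's energy criterion: if a nonzero finite Borel measure $\mu$ on $\mathbb R$ has support in $F$ and finite energy $I_\gamma(\mu)=\iint|s-s'|^{-\gamma}\mu(ds)\mu(ds')$, then $\dim_{\mathrm H}F\ge\gamma$.

\subsection{Modulus of continuity}
This lemma is the rigorous form of ``the field moves by about $\sqrt\varepsilon$''. The factor $\sqrt n$ is the price of uniformity.

\begin{lemma}\label{lem:modulus}
For each $T\ge1$ there is a non-random $C_0$ such that almost surely, for all large $n$, $|B(x)-B(x')|\le\frac12C_0\sqrt{n2^{-n}}$ whenever $x,x'\in[0,T]^2$ differ by at most $2^{-n}$ in each coordinate.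
\end{lemma}

\begin{proof}
Let $\Delta_k$ be the maximum of $|B(x)-B(x')|$ over nearest neighbors $x,x'$ in $2^{-k}\mathbb Z^2\cap[0,T]^2$. There are at most $8T^24^k$ such pairs, and each increment is the noise of a rectangle of area at most $T2^{-k}$. A vector of norm greater than $y$ has a coordinate of modulus greater than $y/\sqrt d$, and $\mathbb P(|N(0,\sigma^2)|>y)\le2e^{-y^2/(2\sigma^2)}$. Hence
\[
\mathbb P\big(\Delta_k>\lambda\sqrt{k2^{-k}}\big)\le16\,dT^2\,4^k\,e^{-\lambda^2k/(2dT)},
\]
which is summable for $\lambda^2=4dT$ because $e^2>4$. By the Borel--Cantelli lemma, $\Delta_k\le\lambda\sqrt{k2^{-k}}$ for all large $k$. Let $x_k$ be obtained from $x$ by rounding each coordinate down to $2^{-k}\mathbb Z$. Then $x_k$ and $x_{k+1}$ differ by at most one step of level $k+1$ in each coordinate, $x_n$ and $x_n'$ by at most one step of level $n$ in each coordinate, and $B(x_k)\to B(x)$. Therefore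
\[
|B(x)-B(x')|\le2\Delta_n+4\sum_{k>n}\Delta_k\le\lambda\sqrt{n2^{-n}}\Big(2+4\sum_{j\ge1}\sqrt{1+j}\;2^{-j/2}\Big).\qedhere
\]
\end{proof}

\section{Polynomial covers of the double points}\label{sec:main}

\subsection{Reduction to random walks}
Fix a rational $T\ge1$, take $C_0$ as in Lemma~\ref{lem:modulus} and enlarge it so that $C_0^2\ge T$. Put
\[
\varepsilon=2^{-n},\qquad r=C_0\sqrt{n2^{-n}},\qquad\text{so that}\quad r^2/\varepsilon=C_0^2n .
\]
Let $\mathcal S_n=\varepsilon\mathbb Z\cap[\frac1{2T},T]$, a set of at most $T2^n$ points. For $s_0\in\mathcal S_n$ let $X_i=B(s_0,i\varepsilon)$, $i\ge0$; this is a random walk with $X_0=0$ and $N(0,s_0\varepsilon I_d)$ steps. If $s\in[1/T,T]$ and $\varepsilon\le\frac1{2T}$, then $s_0=\varepsilon\lfloor s/\varepsilon\rfloor$ lies in $\mathcal S_n$, and by Lemma~\ref{lem:modulus}, almost surely for all large $n$,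
\begin{equation}\label{eq:discrete}
|B(s,t)-X_{\lfloor t/\varepsilon\rfloor}|\le r/2\qquad\text{for all }s\in[1/T,T],\ t\in[0,T],\ \text{with }s_0=\varepsilon\lfloor s/\varepsilon\rfloor .
\end{equation}
So the $T2^n$ walks control all slices at once, and a bound that fails with probability $Ce^{-n}$ for each walk holds for all of them for large $n$, since $\sum_n2^ne^{-n}<\infty$.

First moments do not give such a bound. A double point in $[0,a]\times[b,T]$ produces indices $i\le a/\varepsilon$ and $j\ge b/\varepsilon-1$ with $|X_i-X_j|\le r$. For such indices the coordinates of $X_j-X_i$ have variance at least $c$, so the expected number of close pairs is at most $C4^nr^d=Cn^{d/2}2^{n(2-d/2)}$. Markov's inequality and the union over $\mathcal S_n$ bound the number of pairs by $2^{\gamma n}$ only for $\gamma>3-d/2$, which is positive when $d\le5$. We need exponential tails, and they come from the Markov property of the walk.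

\subsection{Occupation times}

\begin{lemma}[Khas'minskii]\label{lem:khas}
Let $(S_m)$ be a random walk in $\mathbb R^d$ with $S_0=0$, let $f\ge0$ be measurable, and suppose $\sup_{y\in\mathbb R^d}\mathbb E\sum_{m=0}^Mf(y+S_m)\le\kappa<\infty$. Then for every $y$ and every $\lambda>0$,
\[
\mathbb P\Big(\sum_{m=0}^Mf(y+S_m)>2\kappa\lambda\Big)\le2e^{-\lambda}.
\]
\end{lemma}

\begin{proof}
Call the sum $\Xi$. If $\kappa=0$ then $\Xi=0$ almost surely, so let $\kappa>0$. Every $k$-tuple of times is a permutation of a nondecreasing one, so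
\[
\mathbb E\,\Xi^k\le k!\;\mathbb E\sum_{m_1\le\dots\le m_k\le M}\ \prod_{i=1}^kf(y+S_{m_i}).
\]
Given the walk up to time $m_{k-1}$, the sum of $f(y+S_{m_k})$ over $m_k\in[m_{k-1},M]$ is a sum of the same kind started from $y+S_{m_{k-1}}$, so its conditional expectation is at most $\kappa$. Repeating this $k$ times gives $\mathbb E\,\Xi^k\le k!\,\kappa^k$. Hence $\mathbb E\,e^{\Xi/(2\kappa)}\le\sum_k2^{-k}=2$, and Markov's inequality finishes the proof.
\end{proof}

The hypothesis is a bound uniform in the starting point, since the walk is restarted at places where $f$ is positive. We therefore need the expected number of visits to a ball from an arbitrary position. From now on $S$ is a walk with $S_0=0$ and $N(0,s_0\varepsilon I_d)$ steps, $s_0\in\mathcal S_n$, and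
\[
g_\rho(z)=\sum_{m\ge0}\mathbb P(|S_m-z|\le\rho).
\]

\begin{lemma}\label{lem:green}
Let $d\ge3$. For all $\rho\ge r$ and $z\in\mathbb R^d$,
\[
g_\rho(z)\le C\,\frac{\rho^2}{\varepsilon},\qquad g_r(z)\le C\,\frac{r^2}{\varepsilon}\Big(1\wedge\frac r{|z|}\Big)^{d-2}.
\]
\end{lemma}

\begin{proof}
We use $\sum_{m>L}m^{-d/2}\le L^{-d/2}+\int_L^\infty x^{-d/2}dx\le CL^{1-d/2}$ for $L\ge1$; this is where $d\ge3$ enters.

Let $L=\rho^2/(s_0\varepsilon)$. Then $L\ge1$ because $\rho^2\ge C_0^2\varepsilon\ge s_0\varepsilon$, and $L\le2T\rho^2/\varepsilon$. The density of $S_m$ is at most $(2\pi s_0\varepsilon m)^{-d/2}$, so $\mathbb P(|S_m-z|\le\rho)\le1\wedge C(L/m)^{d/2}$ for $m\ge1$. The terms with $0\le m\le L$ contribute at most $2L$, and those with $m>L$ at most $CL^{d/2}L^{1-d/2}=CL$. This is the first bound.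

For $|z|<2r$ the second bound follows from the first. Let $|z|\ge2r$. The term $m=0$ vanishes. Points within $r$ of $z$ have norm at least $|z|/2$, so with $L'=|z|^2/(s_0\varepsilon)\ge4$ and $x=m/L'$,
\[
\mathbb P(|S_m-z|\le r)\le Cr^d(s_0\varepsilon m)^{-d/2}e^{-|z|^2/(8s_0\varepsilon m)}=C\,\frac{r^d}{|z|^d}\,x^{-d/2}e^{-1/(8x)} .
\]
The function $x^{-d/2}e^{-1/(8x)}$ is bounded on $(0,\infty)$, so the terms with $m\le L'$ contribute at most $Cr^d|z|^{-d}L'$. Those with $m>L'$ contribute at most $Cr^d|z|^{-d}L'^{\,d/2}L'^{\,1-d/2}$, which is of the same form. Since $L'\le2T|z|^2/\varepsilon$, the total is at most $Cr^d|z|^{2-d}/\varepsilon$.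
\end{proof}

\subsection{The model case: zeros of slices}
The whole mechanism is visible in a simpler problem, in which the path has to hit a fixed point instead of its own past.

\begin{proposition}\label{prop:zeros}
Let $d\ge3$. Almost surely, for all large $n$ and all $s\in[1/T,T]$, the set $\{t\in[0,T]:B(s,t)=0\}$ meets at most $Cn^2$ of the intervals $[i\varepsilon,(i+1)\varepsilon)$.
\end{proposition}

\begin{proof}
By \eqref{eq:discrete}, if $B(s,t)=0$ then $|X_{\lfloor t/\varepsilon\rfloor}|\le r$. So it suffices to bound $Z_n(s_0)=\#\{0\le i\le T2^n:|X_i|\le r\}$ for all $s_0\in\mathcal S_n$. With $f=\mathbf 1_{\{|\cdot|\le r\}}$ we have $\mathbb E\sum_mf(y+S_m)=g_r(-y)\le Cr^2/\varepsilon=Cn$ for every $y$. Lemma~\ref{lem:khas} with $\kappa=Cn$ and $\lambda=n$ gives $\mathbb P(Z_n(s_0)>2Cn^2)\le2e^{-n}$. Sum over $\mathcal S_n$ and apply the Borel--Cantelli lemma.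
\end{proof}

For double points the target is no longer the ball about $0$ but the union of the balls of radius $r$ about the points of an initial piece of the walk. Given that piece, the rest of the walk is a fresh random walk, and Lemma~\ref{lem:khas} applies as soon as the expected number of encounters with the target is small from \emph{every} starting point $y$, also from points in the middle of the target. This requires the initial piece not to be concentrated in any ball, at any scale. That is again an occupation estimate, of the kind just proved.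

\subsection{Double points}
Fix rationals $0<a<b<T$, let $i_*=\lfloor a2^n\rfloor$, and for $s_0\in\mathcal S_n$ let
\[
N_n(s_0)=\#\big\{(i,j):\ 0\le i\le i_*<j\le T2^n,\ |X_i-X_j|\le r\big\}.
\]
For $\rho>0$ let
\[
L(\rho)=\max_{0\le i\le i_*}\#\{0\le i'\le i_*:\ |X_{i'}-X_i|\le2\rho\}.
\]
A closed ball of radius $\rho$ contains $X_{i'}$ for at most $L(\rho)$ indices $i'\le i_*$: if it contains one point $X_i$, all the others lie within $2\rho$ of $X_i$.

\begin{lemma}\label{lem:occupation}
Let $d\ge3$. There is a constant $C_1$ such that the event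
\[
G=\big\{L(2^lr)\le C_1\,n\,4^l\,r^2/\varepsilon\ \text{ for all }0\le l\le n\big\}
\]
satisfies $\mathbb P(G^c)\le Ce^{-n}$.
\end{lemma}

\begin{proof}
Fix $\rho\ge r$ and $i\le i_*$. The sequences $(X_{i+m}-X_i)_{0\le m\le i_*-i}$ and $(X_{i-m}-X_i)_{0\le m\le i}$ are finite pieces of walks with the law of $S$; for the second this holds because the steps are symmetric. Apply Lemma~\ref{lem:khas} to each with $f=\mathbf 1_{\{|\cdot|\le2\rho\}}$, $\kappa=C\rho^2/\varepsilon$ from Lemma~\ref{lem:green}, and $\lambda=2n$: each piece has more than $4\kappa n$ terms of norm at most $2\rho$ with probability at most $2e^{-2n}$. Hence $\mathbb P(L(\rho)>8\kappa n)\le4(i_*+1)e^{-2n}\le C2^ne^{-2n}$. The union over $\rho=2^lr$, $0\le l\le n$, has probability at most $C(n+1)(2/e)^ne^{-n}\le Ce^{-n}$.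
\end{proof}

\begin{lemma}\label{lem:potential}
Let $d\ge4$. On $G$, $\ \sum_{i\le i_*}g_r(X_i-y)\le Cn^4$ for every $y\in\mathbb R^d$.
\end{lemma}

\begin{proof}
Split the indices according to $|X_i-y|\le r$ or $2^lr<|X_i-y|\le2^{l+1}r$, $l\ge0$. The $l$-th shell contains at most $L(2^{l+1}r)$ indices, and for these Lemma~\ref{lem:green} gives $g_r(X_i-y)\le C(r^2/\varepsilon)2^{-l(d-2)}\le C(r^2/\varepsilon)4^{-l}$, because $d-2\ge2$. For $l\le n-1$ use the definition of $G$; for $l\ge n$ use $L\le i_*+1\le C/\varepsilon$. This gives
\[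
\sum_{i\le i_*}g_r(X_i-y)\le C\frac{r^2}\varepsilon\Big[\frac{nr^2}\varepsilon+\sum_{l=0}^{n-1}4^{-l}4^{l+1}\frac{nr^2}\varepsilon+\frac{4^{-n}}\varepsilon\Big]\le Cn^2\Big(\frac{r^2}\varepsilon\Big)^2\le Cn^4.\qedhere
\]
\end{proof}

This is the only place where $d\ge4$ is needed. A ball of radius $\rho$ holds about $\rho^2/\varepsilon$ points of the walk, and each of them is visited with weight $\rho^{2-d}$; the two powers cancel exactly when $d=4$, so that every shell contributes the same amount. For $d=3$ the $l$-th shell would contribute $2^{-l}\min(n^24^l,2^n)$ to the bracket, and the sum would be $2^{n/2}$ up to powers of $n$, in line with the excess $2-d/2=\frac12$ of Section~\ref{sec:count}.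

\begin{proposition}\label{prop:tail}
Let $d\ge4$. There is a constant $C$ such that $\mathbb P(N_n(s_0)>Cn^5)\le Ce^{-n}$ for all large $n$ and all $s_0\in\mathcal S_n$.
\end{proposition}

\begin{proof}
Condition on $(X_i)_{i\le i_*}$. This determines $G$ and the function $f(y)=\#\{0\le i\le i_*:|X_i-y|\le r\}$. The increments of $X$ after $i_*$ are independent of $(X_i)_{i\le i_*}$, so $N_n(s_0)=\sum_{i_*<j\le T2^n}f(X_j)$ has the conditional law of $\sum_{m=1}^Mf(X_{i_*}+S_m)$, with $M=\lfloor T2^n\rfloor-i_*$ and $S$ an independent walk. Averaging over $S$ only,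
\[
\mathbb E\sum_{m\ge0}f(y+S_m)=\sum_{i\le i_*}\sum_{m\ge0}\mathbb P\big(|S_m-(X_i-y)|\le r\big)=\sum_{i\le i_*}g_r(X_i-y),
\]
and on $G$ this is at most $Cn^4$ for all $y$ by Lemma~\ref{lem:potential}. Lemma~\ref{lem:khas} with $\kappa=Cn^4$ and $\lambda=n$ shows that on $G$ the conditional probability of $N_n(s_0)>2Cn^5$ is at most $2e^{-n}$. Add $\mathbb P(G^c)\le Ce^{-n}$.
\end{proof}

The five factors of $n$ are $r^2/\varepsilon$ twice, from the modulus of continuity; the two applications of Lemma~\ref{lem:khas}; and the number of shells.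

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<a<b<T$ be rational with $T\ge1$. By Proposition~\ref{prop:tail} and the Borel--Cantelli lemma, almost surely $N_n(s_0)\le Cn^5$ for all large $n$ and all $s_0\in\mathcal S_n$. Let $n$ also be so large that \eqref{eq:discrete} holds and $2^{-n}<b-a$. Take $s\in[1/T,T]$ and $(t_1,t_2)\in\mathcal Y_d(s)\cap([0,a]\times[b,T])$, and put $i=\lfloor t_1/\varepsilon\rfloor$, $j=\lfloor t_2/\varepsilon\rfloor$. Both $X_i$ and $X_j$ are within $r/2$ of $B(s,t_1)=B(s,t_2)$. Moreover $i\le i_*$, and $j\ge\lfloor a/\varepsilon+1\rfloor=i_*+1$ since $t_2>a+\varepsilon$. So $(i,j)$ is counted in $N_n(s_0)$, and $\mathcal Y_d(s)\cap([0,a]\times[b,T])$ meets at most $Cn^5$ squares $[i\varepsilon,(i+1)\varepsilon)\times[j\varepsilon,(j+1)\varepsilon)$.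

Discard the null sets for the countably many triples $(a,b,T)$. Given any $s>0$ and rationals $0<a<b<T$, choose a rational $T'\ge\max(T,1,s,1/s)$; the bound for $(a,b,T')$ gives the covering statement for $(a,b,T)$. Each set $\mathcal Y_d(s)\cap([0,a]\times[b,T])$ then has upper box dimension $0$, and for $\beta>5$ its $\mathcal H^\varphi$-measure is at most
\[
\liminf_nCn^5\varphi(\sqrt2\,2^{-n})=\liminf_nCn^5\big((n-\tfrac12)\log2\big)^{-\beta}=0 .
\]
The region $\{0\le t_1<t_2\}$ is the countable union of the rectangles $[0,a]\times[b,T]$, and $\mathcal Y_d(s)$ is symmetric under $(t_1,t_2)\mapsto(t_2,t_1)$. The facts of Section~\ref{sec:dim} complete the proof.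
\end{proof}

\section{Linear equations at the critical dimension}\label{sec:linear}

\subsection{The difficulty and the idea}
Let
\[
V(x)=\Big(\sum_{j=1}^mA_{lj}B(s,t_j)\Big)_{l\le k}\in\mathbb R^{kd},\qquad x=(s,t_1,\dots,t_m).
\]
The domain $\{s>0,\ 0<t_1<\dots<t_m\}$ is a countable union of boxes $Q_0=[s_-,s_+]\times T_1\times\dots\times T_m$, where all intervals are compact and nondegenerate with dyadic endpoints and, for some $h>0$,
\[
s_-\ge h,\qquad \min T_1\ge h,\qquad\min T_j-\max T_{j-1}\ge h\quad(2\le j\le m).
\]
It suffices to show that $V$ has no zero in one such box, which we fix together with $T\ge1$ such that $Q_0\subset[0,T]^{1+m}$. A \emph{cube of order $q$} is a closed dyadic cube of side $2^{-q}$ contained in $Q_0$, and $x_Q=(s_Q,t_{Q,1},\dots,t_{Q,m})$ is the lower corner of $Q$. We take $n$ so large that $Q_0$ is a union of cubes of order $n$.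

Covering $Q_0$ by cubes of one order $q$ and using Lemma~\ref{lem:modulus} bounds the probability of a zero by about $2^{q(1+m)}(q2^{-q})^{kd/2}$. This tends to $0$ if $1+m<kd/2$. At equality it is $q^{kd/2}$, and even without the logarithmic loss it would be a constant. All the cases that matter in Corollary~\ref{cor:structure} are equalities.

The remedy is to let the size of the cube depend on the place and on the sheet. Around a given point, the oscillation of $V$ over the cube of order $q$ is typically $2^{-q/2}$, but with probability about $e^{-c/\alpha^2}$ it is below $\alpha2^{-q/2}$, and well-separated orders are almost independent. Among the orders $q\in[n,2n]$ there is therefore very likely one at which the oscillation is below $\alpha_n2^{-q/2}$, with $\alpha_n$ of order $(\log n)^{-1/2}$. A cube $Q$ with this property contains a zero only if $|V(x_Q)|\le\alpha_n2^{-q/2}$, an event of probability about $\alpha_n^{kd}2^{-qkd/2}\le\alpha_n^{kd}|Q|$. The volumes add up to at most $|Q_0|$, whatever the orders, so the total is $O(\alpha_n^{kd})$.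

For this to work, $V(x_Q)$ must keep a bounded density when we condition on the information used to select $Q$. In the smallest case $k=m=1$, $A=(1)$, $d=4$, we have $V=B$. For $(s,t)$ in a square $R$ of order $n$,
\[
B(s,t)=W\big([0,s_R]\times[0,t_R]\big)+W\big([0,s]\times[0,t]\setminus[0,s_R]\times[0,t_R]\big).
\]
The first term $\xi$ is the same for all $(s,t)\in R$, so it cancels from every oscillation inside $R$. It is independent of the noise outside $[0,s_R]\times[0,t_R]$ and has law $N(0,s_Rt_RI_4)$ with $s_Rt_R\ge h^2$. Given the outside noise, which determines all oscillations in $R$, the value at any point of $R$ is $\xi$ plus a known vector, and it lies in a ball of radius $\alpha2^{-q/2}$ with probability at most $C\alpha^42^{-2q}=C\alpha^4|Q|$. For $m\ge2$ the rectangle below $t_{R,2}$ contains the thin strip that drives the oscillation of $B(s,t_1)$ in $t_1$, and such strips must be removed.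

\subsection{Bounded conditional densities}
For a cube $R$ of order $n$ let
\[
\Gamma_1=(0,t_{R,1}),\qquad\Gamma_j=(t_{R,j-1}+2^{-n},\,t_{R,j})\ \ (j\ge2),\qquad C_R=[0,s_R]\times\bigcup_j\Gamma_j
\]
(Figure~\ref{fig:region}), and let $\mathcal G_R$ be the completed $\sigma$-field generated by the $W(E)$ with $|E\cap C_R|=0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!30] (0,0) rectangle (4,1.4);
\fill[gray!30] (0,2.0) rectangle (4,3.2);
\draw[->] (0,0)--(5.6,0) node[right]{$s$};
\draw[->] (0,0)--(0,4.2) node[above]{$t$};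
\draw[dashed] (0,1.4)--(4,1.4) (0,2.0)--(4,2.0) (0,3.2)--(4,3.2) (4,0)--(4,3.2);
\draw[very thick] (4,1.4) rectangle (4.6,2.0);
\draw[very thick] (4,3.2) rectangle (4.6,3.8);
\node at (2,0.7) {$\xi_1$};
\node at (2,2.6) {$\xi_2$};
\node[right] at (4.6,1.7) {$(s,t_1)$};
\node[right] at (4.6,3.5) {$(s,t_2)$};
\node[below] at (4,0) {$s_R$};
\node[left] at (0,1.4) {$t_{R,1}$};
\node[left] at (0,2.0) {$t_{R,1}+2^{-n}$};
\node[left] at (0,3.2) {$t_{R,2}$};
\end{tikzpicture}
\caption{The case $m=2$. As $(s,t_1,t_2)$ ranges over a cube $R$ of side $2^{-n}$ with lower corner $(s_R,t_{R,1},t_{R,2})$, the points $(s,t_1)$ and $(s,t_2)$ range over the two bold squares. The white noise on the shaded region $C_R$, with masses $\xi_1,\xi_2$ on its two parts, does not affect the oscillations of $B(s,t_1)$ and $B(s,t_2)$, but $B(s,t_1)$ contains the term $\xi_1$ and $B(s,t_2)$ contains $\xi_1+\xi_2$.}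
\label{fig:region}
\end{figure}

\begin{lemma}\label{lem:density}
Let $R$ be a cube of order $n$ and $Q\subset R$ a subcube. Then $\sup_{x\in Q}|V(x)-V(x_Q)|$ is $\mathcal G_R$-measurable, and $\mathbb P(|V(x_Q)|\le\theta\mid\mathcal G_R)\le C_2\theta^{kd}$ for all $\theta>0$, with $C_2$ depending only on $A$, $h$, $d$.
\end{lemma}

\begin{proof}
For $x=(s,t_1,\dots,t_m)\in Q$,
\[
B(s,t_j)-B(s_Q,t_{Q,j})=W([s_Q,s]\times[0,t_j])+W([0,s_Q]\times[t_{Q,j},t_j]).
\]
The first set meets $C_R$ in a null set because $s_Q\ge s_R$. The second does because $[t_{Q,j},t_j]\subset[t_{R,j},t_{R,j}+2^{-n}]$, which is disjoint from every $\Gamma_i$. So $V(x)-V(x_Q)$ is $\mathcal G_R$-measurable, and by continuity the supremum may be taken over a countable set.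

Let $\xi_i=W([0,s_R]\times\Gamma_i)$. These vectors are independent of each other and of $\mathcal G_R$, and $\xi_i\sim N(0,v_iI_d)$ with $v_i=s_R|\Gamma_i|\ge h^2$, since $t_{R,i-1}+2^{-n}\le\max T_{i-1}$ and $t_{R,i}\ge\min T_i$. As $s_Q\ge s_R$ and $t_{Q,j}\in[t_{R,j},t_{R,j}+2^{-n}]$, the rectangle $[0,s_Q]\times[0,t_{Q,j}]$ meets $C_R$ in $[0,s_R]\times\bigcup_{i\le j}\Gamma_i$. Thus $B(s_Q,t_{Q,j})-\sum_{i\le j}\xi_i$ is $\mathcal G_R$-measurable. Let $\Lambda$ be the $m\times m$ lower triangular matrix of ones. Given $\mathcal G_R$, the vector $V(x_Q)$ consists of $d$ independent Gaussian vectors in $\mathbb R^k$, one for each coordinate of $\mathbb R^d$, each with covariance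
\[
A\Lambda\operatorname{diag}(v_1,\dots,v_m)\Lambda^{\mathsf T}A^{\mathsf T}\ \ge\ h^2A\Lambda\Lambda^{\mathsf T}A^{\mathsf T}=:\Sigma_0
\]
in the order of quadratic forms. Since $\Lambda$ is invertible and $A$ has rank $k$, the matrix $\Sigma_0$ is positive definite. The determinant is monotone in this order, so the conditional density of $V(x_Q)$ is at most $(2\pi)^{-kd/2}(\det\Sigma_0)^{-d/2}$.
\end{proof}

\subsection{Good and bad cubes}
Let $\alpha_n>0$. A cube $Q$ of order $q\in[n,2n]$ is \emph{good} if $\sup_{x\in Q}|V(x)-V(x_Q)|\le\alpha_n2^{-q/2}$. It is \emph{maximal good} if it is good and none of its proper ancestors of order at least $n$ is good. A cube of order $2n$ is \emph{bad} if neither it nor any ancestor of order at least $n$ is good.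

\begin{lemma}\label{lem:bad}
There is a sequence $\alpha_n\to0$ such that $n^{kd/2}\max_Q\mathbb P(Q\text{ is bad})\to0$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:linear}, given Lemma~\ref{lem:bad}]
Let $x\in Q_0$ be a zero of $V$ and take a cube of order $2n$ containing it. Either this cube is bad, or the good cube of lowest order in its chain of ancestors (itself included) is maximal good. If $x$ lies in a maximal good cube $Q$ of order $q$, then $|V(x_Q)|\le\alpha_n2^{-q/2}$. If $x$ lies in a bad cube $Q$, then $|V(x_Q)|=|V(x_Q)-V(x)|\le C\sqrt n\,2^{-n}$ on the event $\Omega_n$ that the bound of Lemma~\ref{lem:modulus} holds at level $2n$, and $\mathbb P(\Omega_n)\to1$.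

By the first part of Lemma~\ref{lem:density}, the events ``$Q$ is maximal good'' and ``$Q$ is bad'' belong to $\mathcal G_R$, where $R$ is the ancestor of $Q$ of order $n$. By the second part,
\[
\mathbb P\big(Q\text{ maximal good},\ |V(x_Q)|\le\alpha_n2^{-q/2}\big)\le C_2\alpha_n^{kd}2^{-qkd/2}\,\mathbb P(Q\text{ maximal good}),
\]
and $2^{-qkd/2}\le2^{-q(1+m)}=|Q|$ by the hypothesis $1+m\le kd/2$. Two dyadic cubes are nested or have disjoint interiors, and two distinct maximal good cubes are not nested, so the volumes of the maximal good cubes add up to at most $|Q_0|$. There are $|Q_0|2^{2n(1+m)}$ cubes of order $2n$. Altogether,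
\begin{align*}
\mathbb P(V\text{ has a zero in }Q_0)&\le\mathbb P(\Omega_n^c)+C_2\alpha_n^{kd}|Q_0|+C\,2^{2n(1+m)}\big(\sqrt n\,2^{-n}\big)^{kd}\max_Q\mathbb P(Q\text{ bad})\\
&\le\mathbb P(\Omega_n^c)+C_2\alpha_n^{kd}|Q_0|+C\,n^{kd/2}\max_Q\mathbb P(Q\text{ bad}),
\end{align*}
using $2(1+m)\le kd$ once more. The right side tends to $0$.
\end{proof}

\subsection{Bad cubes are rare}
We need three facts. Let $\beta$ be a standard scalar Brownian motion.
\begin{itemize}
\item[(B1)] $\mathbb P(\sup_{[0,1]}|\beta|\le y)\ge e^{-2/y^2}$ for $y>0$. Indeed, with $\lambda=\pi/(2y)$ the process $e^{\lambda^2t/2}\cos(\lambda\beta_t)$ is a martingale that vanishes at the first time $\tau$ with $|\beta_\tau|=y$. Stopping at $\tau\wedge1$ gives $1\le e^{\lambda^2/2}\,\mathbb P(\tau>1)$, and $\lambda^2/2=\pi^2/(8y^2)\le2/y^2$.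
\item[(B2)] $\mathbb P(\sup_{[0,1]}|\beta|>y)\le2\,\mathbb P(|\beta_1|>y)\le4e^{-y^2/2}$, by the reflection principle.
\item[(B3)] If $M=\sup_{[0,1]^2}|B|$, then $\mathbb E\,e^{cM^2}<\infty$ for some $c>0$ by Fernique's theorem, so $\mathbb P(M>y)\le Ce^{-cy^2}$.
\end{itemize}
Write $\operatorname{osc}(f,E)=\sup_{u,v\in E}|f(u)-f(v)|$.

\begin{proof}[Proof of Lemma~\ref{lem:bad}]
Let $Q$ have order $2n$, let $Q_n\supset Q_{n+1}\supset\dots\supset Q_{2n}=Q$ be its chain of ancestors, $Q_q=I_q\times\prod_jT_{j,q}$, and let $(s_*,t_{*1},\dots,t_{*m})$ be the lower corner of $Q_n$, with $t_{*0}=0$.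

\emph{Step 1: inside $Q_n$ the sheet is nearly additive.} For $s\in I_n$ and $t\in T_{j,n}$, cutting $[0,s]\times[0,t]$ at $s_*$ and at the $t_{*i}$ gives
\[
B(s,t)=B(s_*,t_{*j})+\sum_{i\le j}u_i(s)+b_j(t)+e_j(s,t),
\]
where
\[
u_i(s)=W([s_*,s]\times[t_{*,i-1},t_{*i}]),\quad b_j(t)=W([0,s_*]\times[t_{*j},t]),\quad e_j(s,t)=W([s_*,s]\times[t_{*j},t]).
\]
The $2m$ processes $u_i,b_j$ use the noise on the sets $I_n\times[t_{*,i-1},t_{*i}]$ and $[0,s_*]\times T_{j,n}$, whose pairwise intersections are null, so they are independent. Each is a standard $d$-dimensional Brownian motion, on $I_n$ or on $T_{j,n}$, multiplied by $\sqrt{t_{*i}-t_{*,i-1}}$ or $\sqrt{s_*}$; these factors are at most $\sqrt T$. Let $\beta_1,\dots,\beta_N$, $N=2md$, be the scalar coordinates of these standard motions, and let $D_{l,q}$ be $I_q$ if $\beta_l$ comes from some $u_i$ and $T_{j,q}$ if it comes from $b_j$. For each $l$ the intervals $D_{l,q}$ are nested and $|D_{l,q}|=2^{-q}$. Let $\eta_{j,q}$ be the supremum over $I_q\times T_{j,q}$ of $|e_j(s,t)-e_j(s_0,t_0)|$, where $(s_0,t_0)$ is the lower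 corner of $I_q\times T_{j,q}$. Then
\begin{equation}\label{eq:osc}
\sup_{x\in Q_q}|V(x)-V(x_{Q_q})|\le C\sum_{l=1}^N\operatorname{osc}(\beta_l,D_{l,q})+C\sum_{j=1}^m\eta_{j,q},
\end{equation}
with $C$ depending only on $A$ and $T$. The terms $e_j$ are not independent of the $u_i$, but they are small and will be handled by a union bound.

\emph{Step 2: independent scales.} The oscillations over the nested intervals $D_{l,q}$ are dependent. To obtain independence we use orders spaced $g$ apart and remove the inner interval, which is much shorter. Let $g=\lceil3\log_2n\rceil$, $H=\lfloor n/g\rfloor$, $q_i=n+ig$ for $0\le i\le H$, so that $q_H\le2n$, and let $\sigma>0$. For $0\le i<H$ consider three events.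
\begin{itemize}
\item $F_i$: for every $l$, the oscillation of $\beta_l$ on each of the two (possibly empty) components of $D_{l,q_i}\setminus D_{l,q_{i+1}}$ is at most $\sigma2^{-q_i/2}$. The events $F_0,\dots,F_{H-1}$ involve increments over disjoint intervals, so they are independent. A component has length at most $2^{-q_i}$, and the oscillation on it is at most twice the largest distance from the value at its left end. By scaling and (B1) with $y=\sigma/2$, each of the at most $2N$ independent conditions holds with probability at least $e^{-8/\sigma^2}$. So $\mathbb P(F_i)\ge e^{-16N/\sigma^2}$.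
\item $F_i'$: $\operatorname{osc}(\beta_l,D_{l,q_{i+1}})\le\sigma2^{-q_i/2}$ for every $l$. Since $\sigma2^{-q_i/2}=\sigma2^{g/2}\cdot2^{-q_{i+1}/2}$, scaling and (B2) with $y=\sigma2^{g/2}/2$ give $\mathbb P(F_i'^{\,c})\le4Ne^{-\sigma^22^g/8}\le4Ne^{-\sigma^2n^3/8}$.
\item $F_i''$: $\eta_{j,q_i}\le\sigma2^{-q_i/2}$ for every $j$. With $q=q_i$ and $(s_0,t_0)$ as above,
\[
e_j(s,t)-e_j(s_0,t_0)=W([s_*,s]\times[t_0,t])+W([s_0,s]\times[t_{*j},t_0]).
\]
The two rectangles share their lower corners with, and are contained in, the fixed rectangles $I_n\times T_{j,q}$ and $I_q\times T_{j,n}$, each of area $2^{-(n+q)}$. By \eqref{eq:scaling} the supremum of the norm of each term is at most $2^{-(n+q)/2}$ times a copy of $M$. If $\eta_{j,q}>\sigma2^{-q/2}$, one of the copies exceeds $\sigma2^{n/2}/2$. By (B3), $\mathbb P(F_i''^{\,c})\le Ce^{-c\sigma^22^n}$.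
\end{itemize}
On $F_i\cap F_i'$ the interval $D_{l,q_i}$ is a union of at most three adjacent intervals on which the continuous function $\beta_l$ oscillates by at most $\sigma2^{-q_i/2}$, so $\operatorname{osc}(\beta_l,D_{l,q_i})\le3\sigma2^{-q_i/2}$. By \eqref{eq:osc}, on $F_i\cap F_i'\cap F_i''$ the left side of \eqref{eq:osc} for $q=q_i$ is at most $C_3\sigma2^{-q_i/2}$, with $C_3$ independent of $n$, $\sigma$ and $Q$.

\emph{Step 3: choice of $\sigma$.} Take $\sigma^2=32N/\log n$ and $\alpha_n=C_3\sigma\to0$. Then $\mathbb P(F_i)\ge n^{-1/2}$, and $Q_{q_i}$ is good on $F_i\cap F_i'\cap F_i''$. If $Q$ is bad, then either no $F_i$ occurs or some $F_i'$ or $F_i''$ fails, so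
\[
\mathbb P(Q\text{ bad})\le(1-n^{-1/2})^H+CHe^{-cn^3/\log n}+CHe^{-c2^n/\log n}.
\]
Since $H\le n$, $(1-n^{-1/2})^H\le e^{-Hn^{-1/2}}$ and $Hn^{-1/2}\ge cn^{1/2}/\log n$, the right side is smaller than any power of $1/n$ for large $n$, uniformly in $Q$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:structure}]
We apply Theorem~\ref{thm:linear} to finitely many matrices; $\mathbf e_1,\dots,\mathbf e_m$ are the unit row vectors of $\mathbb R^m$.

\emph{Returns to $0$.} Take $k=m=1$, $A=(1)$; the condition is $2\le d/2$. So for $d\ge4$ no slice vanishes at a time $t>0$. As $B(s,0)=0$, both times of any double point are positive.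

(a) Take $k=1$, $m=2$, $A=(1,-1)$; the condition is $3\le d/2$.

(b) Suppose a slice has two different unordered pairs of double times. Their union consists of $m\in\{3,4\}$ positive times $t_1<\dots<t_m$, and the pairs correspond to index sets $\{i,j\}\ne\{i',j'\}$. The rows $\mathbf e_i-\mathbf e_j$ and $\mathbf e_{i'}-\mathbf e_{j'}$ have different supports, so they are linearly independent and $k=2$. The condition $1+m\le d$ reads $4\le5$ or $5\le5$, and there are finitely many choices of indices. So there is at most one unordered pair, that is, zero or two ordered pairs.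

(c) A triple point at positive times is a solution for $k=2$, $m=3$ with rows $\mathbf e_1-\mathbf e_2$, $\mathbf e_2-\mathbf e_3$; the condition is $4\le4$. Hence each $t_1>0$ has at most one partner $t_2\ne t_1$, and $t_1\mapsto t_2$ is a fixed-point-free involution whose graph is $\mathcal Y_4(s)$.
\end{proof}

\begin{remark}
Neither hypothesis of Theorem~\ref{thm:linear} can simply be dropped. Let $d=5$ and $m=2$. By Theorem~\ref{thm:sharp} and the absence of returns to $0$, the equation $B(s,t_1)=B(s,t_2)$ has solutions with $0<t_1<t_2$. For $A=(1,-1)$ the rank is full but $3>5/2$. For the $2\times2$ matrix with both rows $(1,-1)$ the inequality $3\le5$ holds but the rank is $1$.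
\end{remark}

\section{Slices with double points}\label{sec:sharp}

To find many $s$ with a double point we build random measures on $[1,2]$ that charge the $s$ with an approximate double point, bound their expected energies, and pass to a limit.

\subsection{Limits of random measures}

\begin{lemma}\label{lem:limit}
Let $\gamma\in(0,1)$, and let $h_K\ge0$, $K\ge1$, be random continuous functions on $[1,2]$ with $\mathbb Eh_K(s)=1$ and
\[
\iint_{[1,2]^2}|s-s'|^{-\gamma}\,\mathbb E[h_K(s)h_K(s')]\,ds\,ds'\le D<\infty\qquad\text{for all }K .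
\]
Let $F\subset[1,2]$ be a random set such that, almost surely, every $s\in[1,2]\setminus F$ has a relatively open neighborhood $O$ with $\int_Oh_K\to0$. Then there is an event $\mathcal E$, determined by $(h_K)$, with $\mathbb P(\mathcal E)\ge1/(8D)$ and $\dim_{\mathrm H}F\ge\gamma$ almost surely on $\mathcal E$.
\end{lemma}

\begin{proof}
Let $\mu_K(ds)=h_K(s)\,ds$ and $Y_K=\mu_K([1,2])$. Then $\mathbb EY_K=1$ and $\mathbb EI_\gamma(\mu_K)\le D$. Since $|s-s'|\le1$, we have $Y_K^2\le I_\gamma(\mu_K)$, so $\mathbb EY_K^2\le D$. The Paley--Zygmund inequality $\mathbb P(Y\ge\frac12\mathbb EY)\ge(\mathbb EY)^2/(4\mathbb EY^2)$ gives $\mathbb P(Y_K\ge\frac12)\ge1/(4D)$, and Markov's inequality gives $\mathbb P(I_\gamma(\mu_K)>8D^2)\le1/(8D)$. So $\mathcal E_K=\{Y_K\ge\frac12,\ I_\gamma(\mu_K)\le8D^2\}$ has probability at least $1/(8D)$, and so does the event $\mathcal E$ that $\mathcal E_K$ occurs for infinitely many $K$.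

On $\mathcal E$ the corresponding $\mu_K$ have masses in $[\frac12,\sqrt8D]$, so a subsequence converges weakly to a measure $\mu$ on $[1,2]$ of mass at least $\frac12$. Along it $\mu_K\otimes\mu_K\to\mu\otimes\mu$ weakly. Testing against the continuous kernels $\min(|s-s'|^{-\gamma},j)$ and letting $j\to\infty$ gives $I_\gamma(\mu)\le8D^2$. If $s\notin F$ and $O$ is as in the hypothesis, then $\mu(O)\le\liminf\mu_K(O)=0$ because $O$ is open. So the support of $\mu$ lies in $F$, and the energy criterion applies.
\end{proof}

\subsection{One window}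
A \emph{window} is an interval $[w,w+3\ell]$ of times. Let $J=[w,w+\ell]$ and $J'=[w+2\ell,w+3\ell]$ be its outer thirds, and for $t=(t_1,t_2)\in J\times J'$ let $U(s,t)=\ell^{-1/2}(B(s,t_2)-B(s,t_1))$. A zero of $U(s,\cdot)$ is a point of $\mathcal Y_d(s)$. Let $p_\eta$ be the density of $N(0,\eta I_d)$, an approximation of the point mass at $0$. For $s\in[1,2]$ and $0<\eta\le1$ put
\[
Z_\eta(s)=\ell^{-2}\int_{J\times J'}p_\eta(U(s,t))\,dt,\qquad\zeta_\eta(s)=\frac{Z_\eta(s)}{\mathbb EZ_\eta(s)} .
\]
These are continuous in $s$, and $\mathbb E\zeta_\eta(s)=1$. The processes $\zeta_\eta$ of windows with disjoint interiors are independent, since each uses the noise on $\mathbb R_+\times[w,w+3\ell]$ only. By \eqref{eq:scaling} with $s_0=0$, $\sigma=1$, $t_0=w$, $\tau=\ell$, their law does not depend on $w$ and $\ell$.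

\begin{lemma}\label{lem:window}
Let $s,s'\in[1,2]$, $\delta=|s-s'|>0$ and $0<\eta\le1$. Then $\mathbb EZ_\eta(s)\ge c$, and
\[
\mathbb E[\zeta_\eta(s)\zeta_\eta(s')]\le\begin{cases}C_4\log(e/\delta),&d=4,\\ C_4\,\delta^{-1/2},&d=5.\end{cases}
\]
Moreover, if $U(s,\cdot)$ has no zero in $J\times J'$, there are $\rho>0$ and a relatively open neighborhood $O$ of $s$ with $\sup_O\zeta_{1/K}\le CK^{d/2}e^{-\rho^2K/2}$ for all $K\ge1$.
\end{lemma}

\begin{proof}
Take $w=0$, $\ell=1$ for the moment bounds. If $\mathbf U$ is a centered Gaussian vector, the expectation of the $N(0,\eta I)$ density evaluated at $\mathbf U$ is the density at $0$ of the sum of $\mathbf U$ and an independent $N(0,\eta I)$ vector. The coordinates of $U(s,t)$ have variance $s(t_2-t_1)\in[1,6]$, so $\mathbb Ep_\eta(U(s,t))=(2\pi(s(t_2-t_1)+\eta))^{-d/2}\ge(14\pi)^{-d/2}$. This is the first claim.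

Let $s<s'$ and let $\Sigma$ be the $2\times2$ covariance matrix of one coordinate of $U(s,t)$ and the same coordinate of $U(s',t')$. Then
\[
\mathbb E\big[p_\eta(U(s,t))\,p_\eta(U(s',t'))\big]=\big((2\pi)^2\det(\Sigma+\eta I)\big)^{-d/2}\le C(\det\Sigma)^{-d/2}.
\]
Here $U(s,t)=W(\Pi)$ and $U(s',t')=W(\Pi')$ with $\Pi=[0,s]\times[t_1,t_2]$, $\Pi'=[0,s']\times[t_1',t_2']$. With $z=|\Pi\cap\Pi'|$, $y=|\Pi\setminus\Pi'|$, $y'=|\Pi'\setminus\Pi|$,
\[
\det\Sigma=(z+y)(z+y')-z^2\ge z(y+y')\ge|\Pi\,\triangle\,\Pi'|,
\]
because both rectangles contain $[0,1]\times[1,2]$, so that $z\ge1$. The symmetric difference contains $(s,s']\times[t_1',t_2']$, of area at least $\delta$. It also contains the disjoint set $[0,1]\times([t_1,t_2]\,\triangle\,[t_1',t_2'])$, of area $|t_1-t_1'|+|t_2-t_2'|$ since both intervals contain $[1,2]$. Integrating over $t,t'$ and dividing by $\mathbb EZ_\eta(s)\,\mathbb EZ_\eta(s')\ge c^2$,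
\[
\mathbb E[\zeta_\eta(s)\zeta_\eta(s')]\le C\int_{[-1,1]^2}\frac{du\,dv}{(\delta+|u|+|v|)^{d/2}}\le4C\int_0^2\frac{x\,dx}{(\delta+x)^{d/2}}\le4C\int_0^2(\delta+x)^{1-d/2}dx .
\]
The last integral is at most $\log(3/\delta)\le2\log(e/\delta)$ for $d=4$ and at most $2\delta^{-1/2}$ for $d=5$.

For the last claim, $s'\mapsto\min_{J\times J'}|U(s',\cdot)|$ is continuous and positive at $s$, so it is at least some $\rho>0$ on a neighborhood $O$. There $p_{1/K}(U)\le(K/2\pi)^{d/2}e^{-\rho^2K/2}$, and $\mathbb EZ_{1/K}\ge c$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}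

\emph{Dimension five, positive probability.} Fix $\gamma\in(0,\frac12)$. Use the single window $[0,1]$, let $h_K=\zeta_{1/K}$, and let $F$ be the set of $s\in[1,2]$ for which $U(s,\cdot)$ has a zero in $J\times J'$. By Lemma~\ref{lem:window} the hypotheses of Lemma~\ref{lem:limit} hold with $D=C_4\iint|s-s'|^{-\gamma-1/2}ds\,ds'<\infty$. So $\dim_{\mathrm H}F\ge\gamma$ almost surely on an event $\mathcal E$ of probability at least $1/(8D)$, and every $s\in F$ has a double point in $[0,1]^2$.

\medskip
\emph{Dimension four, positive probability.} To force infinitely many double points one would multiply the densities $\zeta_\eta$ of infinitely many windows. The second moment of a product of $K$ of them is bounded only by $(C_4\log(e/\delta))^K$, which is not bounded in $K$. We therefore ask only for a double point in \emph{some} window of a large group, and average over the group; this brings the second moment close to $1$.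

Fix $\gamma,\theta>0$ with $\gamma+\theta<1$ and let $\psi(\delta)=C_4\log(e/\delta)$. Choose integers $M_i\ge2^iC_4/\theta$ and lengths $\ell_i>0$, $i\ge1$, with $\sum_i3M_i\ell_i\le1$. Place in $[0,1]$ windows with disjoint interiors, $M_i$ of them of length $3\ell_i$ for each $i$; these form \emph{group $i$}. Let $\zeta_{i,j,\eta}$, $1\le j\le M_i$, be their processes, which are independent over $(i,j)$, and let
\[
\chi_{i,\eta}=\frac1{M_i}\sum_{j=1}^{M_i}\zeta_{i,j,\eta},\qquad h_K=\prod_{i=1}^K\chi_{i,1/K}.
\]
Then $\mathbb E\chi_{i,\eta}(s)=1$. Expanding the product, the $M_i(M_i-1)$ off-diagonal terms have expectation $1$, so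
\[
\mathbb E[\chi_{i,\eta}(s)\chi_{i,\eta}(s')]=1+\frac{\mathbb E[\zeta_\eta(s)\zeta_\eta(s')]-1}{M_i}\le e^{\psi(\delta)/M_i}.
\]
The groups are independent and $\sum_i1/M_i\le\theta/C_4$. Hence $\mathbb Eh_K(s)=1$ and $\mathbb E[h_K(s)h_K(s')]\le e^{\theta\log(e/\delta)}=(e/\delta)^\theta$, and the energy hypothesis of Lemma~\ref{lem:limit} holds with $D=e^\theta\iint|s-s'|^{-\gamma-\theta}ds\,ds'<\infty$. It is the logarithm in Lemma~\ref{lem:window} that makes this work. For $d=5$ the corresponding bound for two groups already has order $\delta^{-1}$, which is not integrable, as it must be in view of Corollary~\ref{cor:structure}(b).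

Let $F_i$ be the set of $s\in[1,2]$ for which some window of group $i$ has a zero of $U(s,\cdot)$ in its $J\times J'$, and let $F=\bigcap_iF_i$. To check the remaining hypothesis, note that $\mathbb E\int_1^2\prod_{j\le K,\,j\ne i}\chi_{j,1/K}\,ds=1$. By Markov's inequality and the Borel--Cantelli lemma, almost surely, for every $i$, this integral is at most $K^2$ for all large $K$. If $s\notin F$, pick $i$ with $s\notin F_i$. The last claim of Lemma~\ref{lem:window}, applied to the finitely many windows of group $i$, gives $\rho>0$ and a neighborhood $O$ of $s$ with $\sup_O\chi_{i,1/K}\le CK^2e^{-\rho^2K/2}$. So $\int_Oh_K\le CK^4e^{-\rho^2K/2}\to0$. By Lemma~\ref{lem:limit}, $\dim_{\mathrm H}F\ge\gamma$ almost surely on an event $\mathcal E$ of probability at least $1/(8D)$. For $s\in F$ every group contributes a double point $(t_1,t_2)\in[0,1]^2$ with $t_1$ in the left third $J$ of one of its windows. The left thirds of different windows are disjoint, so $\mathcal Y_4(s)\cap[0,1]^2$ is infinite.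

\medskip
\emph{From positive probability to probability one.} In both cases $h_K$, $F$ and $\mathcal E$ are functionals of the sheet on $\mathbb R_+\times[0,1]$. For $j=0,1,2,\dots$ let
\[
B^{(j)}(s,u)=2^{(j+1)/2}\big(B(s,2^{-j-1}(1+u))-B(s,2^{-j-1})\big),\qquad s\ge0,\ u\in[0,1].
\]
By \eqref{eq:scaling} each $B^{(j)}$ has the law of the sheet on $\mathbb R_+\times[0,1]$, and they are independent because $B^{(j)}$ uses the noise on $\mathbb R_+\times[2^{-j-1},2^{-j}]$. Let $F^{(j)}$ and $\mathcal E^{(j)}$ be built from $B^{(j)}$. The events $\mathcal E^{(j)}$ are independent with a common positive probability, so almost surely one of them occurs, and then $\dim_{\mathrm H}F^{(j)}\ge\gamma$. Distinct double points $(u_1,u_2)$ of $B^{(j)}(s,\cdot)$ give distinct double points $(2^{-j-1}(1+u_1),2^{-j-1}(1+u_2))\in[0,1]^2$ of $B(s,\cdot)$.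

For $d=4$ it follows that $\{s\in[1,2]:\mathcal Y_4(s)\cap[0,1]^2\text{ is infinite}\}$ almost surely has dimension at least $\gamma$. Let $\gamma\uparrow1$ along a sequence, with $\theta=(1-\gamma)/2$; the dimension of a subset of $[1,2]$ is at most $1$. For $d=5$ it follows, letting $\gamma\uparrow\frac12$ along a sequence, that $\{s\in[1,2]:\mathcal Y_5(s)\ne\varnothing\}$ almost surely has dimension at least $\frac12$, and on this set $\#\mathcal Y_5(s)=2$ by Corollary~\ref{cor:structure}(b). \qed

\begin{thebibliography}{1}
\bibitem{Kh} Davar Khoshnevisan, \emph{Slices of Brownian Sheet: New Results, and Open Problems}, arXiv:math/0510518 (2005).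
\end{thebibliography}
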